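# Word measures on wreath products: words whose stable characters decay too slowly

## Products of squares: decay at an exact power of the dimension

Take a word, that is, an element $w$ of the free group $F_r$ on $x_1,\dots,x_r$. Substitute independent uniformly random elements $h_1,\dots,h_r$ of a finite group $H$ for the letters. The distribution of $w(h_1,\dots,h_r)$ is the **$w$-measure** on $H$. For a class function $f$ on $H$ we write
$$\mathbb E_w[f]=\mathbb E\bigl[f(w(h_1,\dots,h_r))\bigr].$$
If $w$ belongs to a basis of $F_r$, the $w$-measure is uniform: a change of basis of $F_r$ induces a bijection of $H^r$. Then $\mathbb E_w[\chi]=0$ for every nontrivial irreducible character $\chi$. For other words we ask how small $\mathbb E_w[\chi]$ is, compared with the dimension of $\chi$. One family of words can be treated completely.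

**Proposition 1.** Let $a=x_1^2x_2^2\cdots x_m^2$, let $\chi$ be an irreducible character of a finite group $H$ of dimension $d$, and let $\varepsilon(\chi)\in\{-1,0,1\}$ be its Frobenius–Schur indicator. Then $\mathbb E_a[\chi]=\varepsilon(\chi)^m d^{\,1-m}$.

**Proof.** Let $\rho$ be a representation with character $\chi$, and let $h$ be uniform in $H$. The matrix $\mathbb E[\rho(h^2)]$ commutes with every $\rho(g)$, since $\rho(g)\rho(h^2)\rho(g)^{-1}=\rho((ghg^{-1})^2)$ and $ghg^{-1}$ is again uniform. By Schur's lemma it is a scalar. Its trace is $\mathbb E[\chi(h^2)]=\varepsilon(\chi)$, so it equals $\varepsilon(\chi)d^{-1}I$. The letters are independent, so $\mathbb E[\rho(a)]=\varepsilon(\chi)^md^{-m}I$. Take the trace. $\square$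

All irreducible representations of $S_n$ are real, with indicator $1$. So for the irreducible character $\chi_\lambda$ of $S_n$, of dimension $d_\lambda$,
$$\mathbb E_a[\chi_\lambda]=d_\lambda^{\,1-m}\qquad(\lambda\vdash n). \tag{1}$$

For this word every character pays by the same exponent of its own dimension. What changes for a general word? We need a number that replaces $m$, and we must ask whether a single exponent still serves all characters.

## Primitivity rank, stable characters, and the bound to be tested

**Definition (primitivity rank).** A word $w\in F_r$ is primitive if it belongs to some basis of $F_r$. The primitivity rank $\pi(w)$ is the smallest rank of a subgroup $H\le F_r$ with $w\in H$ such that $w$ is not primitive in $H$. We set $\pi(1)=0$, and $\pi(w)=\infty$ if no such $H$ exists, which happens exactly when $w$ is primitive in $F_r$.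

For example, $x_1^2$ is primitive in $\langle x_1^2\rangle$ but not in $\langle x_1\rangle$, so $\pi(x_1^2)=1$. In general $\pi(w)=1$ means that $w\ne1$ is a proper power $u^e$ with $|e|\ge2$.

The only deep input today is a theorem of Puder and Parzanchevski (*Measure preserving words are primitive*, J. Amer. Math. Soc. 28 (2015), Thm 1.8). For $w\ne1$ with $\pi(w)<\infty$, the expected number of fixed points of a $w$-random permutation in $S_n$ is
$$\mathbb E_w[\mathrm{fix}]=1+|\mathrm{Crit}(w)|\,n^{1-\pi(w)}+O(n^{-\pi(w)}). \tag{2}$$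
Here $\mathrm{Crit}(w)$ is the set of subgroups $H\ni w$ of rank $\pi(w)$ in which $w$ is not primitive. This set is finite, and non-empty by the definition of $\pi$. If $w$ is primitive, the expected number is exactly $1$.

Let us test this on $a=x_1^2\cdots x_m^2$. Since $\mathrm{fix}=1+\chi_{(n-1,1)}$, formula (1) gives $\mathbb E_a[\mathrm{fix}]=1+(n-1)^{1-m}$. This is neither $1$ nor $n$ for large $n$, so $a$ is neither primitive nor trivial. Comparing with (2) gives $\pi(a)=m$. So the primitivity rank is the right candidate to replace $m$.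

Now the groups and characters. Let $G$ be a finite group, and let $G\wr S_n=G^n\rtimes S_n$, where $S_n$ permutes the indices $[n]=\{1,\dots,n\}$. Elements are pairs $(v,\sigma)$, with product $(v_1,\sigma_1)(v_2,\sigma_2)=(v_1\cdot(\sigma_1.v_2),\sigma_1\sigma_2)$.

**Definition (stable characters).** For $t\in\mathbb N$ and a conjugacy class $c$ of $G$, let $a_{t,c}(v,\sigma)$ be the number of $t$-cycles $(i_1\to i_2\to\cdots\to i_t\to i_1)$ of $\sigma$ with $v(i_t)\cdots v(i_1)\in c$. This is well defined, since changing the starting point conjugates the product. Let $\mathcal A(G)=\mathbb C[(a_{t,c})]$ be the polynomial algebra in all these functions. Each of its elements gives a sequence $(\chi_n)$ of class functions on the groups $G\wr S_n$. A stable irreducible character is an element $\chi=(\chi_n)\in\mathcal A(G)$ such that $\chi_n$ is an irreducible character for all sufficiently large $n$. We write $\dim(\chi)=(\chi_n(1))_n$ and $\mathbb E_w[\chi]=(\mathbb E_w[\chi_n])_n$.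

For instance, let $G=\{1,-1\}$, $n=3$, $\sigma=(1\,2)(3)$ and $v=(1,-1,-1)$. The $2$-cycle has product $-1$ and so does the fixed point, so $a_{2,\{-1\}}=a_{1,\{-1\}}=1$ and all the other $a_{t,c}$ vanish. For $G=1$ we write $a_t(\sigma)$ for the number of $t$-cycles of $\sigma$. Then $\mathrm{fix}-1=a_1-1$ is a stable irreducible character.

The following bound is conjectured in Yotam Shomroni, "Word Measures on Wreath Products II", arXiv:2311.11316 (2023): for every stable irreducible $\chi$ and every non-primitive $w$,
$$\mathbb E_w[\chi]=O\bigl(\dim(\chi)^{1-\pi(w)}\bigr)\qquad(n\to\infty), \tag{3}$$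
with implied constant depending on $\chi$ and $w$. By Proposition 1 and $\pi(a)=m$, (3) holds for $w=a$, every $G$ and every $\chi$. By (2) it holds for $\chi=\mathrm{fix}-1$ and every non-primitive $w\neq1$. In general it is false, for every $G$.

To say how, let $V=\mathbb C^n=\mathbf 1\oplus S$ be the permutation representation of $S_n$. For fixed $k\ge0$ let $\theta_k$ be the character of $\Lambda^kS$. For $n>k$ this is the irreducible representation $S^{(n-k,1^k)}$, of dimension $\binom{n-1}k$. The eigenvalues of a $t$-cycle on $\mathbb C^t$ are the $t$-th roots of unity, so $\det(1+u\,\cdot)=1-(-u)^t$ there. Dividing by the factor $1+u$ of the trivial summand,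
$$\sum_ku^k\theta_k(\sigma)=\det(1+u\sigma|_S)=\frac1{1+u}\prod_t\bigl(1-(-u)^t\bigr)^{a_t(\sigma)}. \tag{4}$$
So $\theta_k$ is a polynomial in $a_1,\dots,a_k$ that does not depend on $n$. For $k\ge1$ and $m\ge2$ put
$$a=x_1^2x_2^2\cdots x_m^2,\qquad w=w_{k,m}=x\,(a\,x^k)^2\in F_{m+1}=\langle x_1,\dots,x_m,x\rangle. \tag{5}$$

**Theorem A.** For all $k\ge1$, $m\ge2$:

1. $\pi(w_{k,m})=m+1$.
2. On $S_n$: $\ \mathbb E_{w_{k,m}}[\theta_k]=(-1)^{k-1}(k-1)!\,n^{-(m+k-1)}\bigl(1+O(1/n)\bigr)$.

**Corollary (disproof of (3), for every finite $G$).** Let $\mathrm{pr}:G\wr S_n\to S_n$ be the projection. For $k,m\ge2$, the sequence $\chi_n=\theta_k\circ\mathrm{pr}$ is a stable irreducible character $\chi$ for which (3) fails with $w=w_{k,m}$: one has $\dim(\chi)^{1-\pi(w)}\asymp n^{-km}$, while $|\mathbb E_w[\chi]|\asymp n^{-(m+k-1)}$.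

The simplest instance is $w=x(x_1^2x_2^2x^2)^2$ with $\pi(w)=3$. Here $\dim\chi_n\sim n^2/2$ and $\mathbb E_w[\chi_n]=-n^{-3}(1+O(1/n))$, whereas (3) predicts $O(n^{-4})$.

**Theorem B.** Let $G$ be any finite group.

1. For every $P\ge3$ and $\varepsilon>0$ there are a word $w$ with $\pi(w)=P$ and a stable irreducible $\chi$ with $|\mathbb E_w[\chi]|\ge\dim(\chi)^{-1-\varepsilon}$ for all large $n$. In particular, for no $P\ge3$ and no $\delta>1$ does $\mathbb E_w[\chi]=O(\dim(\chi)^{-\delta})$ hold for all $w$ with $\pi(w)=P$ and all $\chi$; and for no $\delta>0$ does $\mathbb E_w[\chi]=O(\dim(\chi)^{-\delta(\pi(w)-1)})$ hold for all non-primitive $w$ and all $\chi$.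
2. The bound (3) does hold when $\pi(w)\in\{0,1\}$.

Nothing is claimed here about $\pi(w)=2$.

## Primitivity rank at most one: counting images of cycles

We begin with part 2 of Theorem B, because its counting tool returns later. For permutations $\sigma_x\in S_n$, one for each letter $x$, form the directed labelled graph on $[n]$ with an $x$-edge $p\to\sigma_x(p)$ for every $p$ and $x$. This is the Schreier graph. We call a labelled directed graph folded if each vertex has at most one incoming and at most one outgoing edge of each label. The Schreier graph is folded. We write $(n)_r=n(n-1)\cdots(n-r+1)$.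

**Lemma 1 (image expansion).** Let $u_1,\dots,u_l$ be nonempty cyclically reduced words. Then $\prod_i\mathrm{fix}(u_i(\sigma))=\sum_QN_Q$, where $Q$ runs over a finite set of folded graphs not depending on $n$, and $N_Q$ is the number of injective label-preserving morphisms from $Q$ to the Schreier graph. If $Q$ has $V$ vertices and $E_x$ edges labelled $x$, then for $n$ large and independent uniform $\sigma_x$,
$$\mathbb E[N_Q]=\frac{(n)_V}{\prod_x(n)_{E_x}}=O(n^{\chi(Q)}),\qquad \chi(Q)=V-\sum_xE_x.$$
Every vertex of $Q$ has degree (number of edge-ends) at least $2$, so $\chi(Q)\le0$.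

**Proof.** **Fixed points are morphisms.** Let $u=s_1\cdots s_L$ be one of the words; $u(\sigma)$ applies $s_L$ first. Let $\Gamma(u)$ be the cycle with vertices $0,\dots,L-1$ modulo $L$. The step from $i-1$ to $i$ uses the letter $s_{L+1-i}$: if this is $x$, draw an $x$-edge from $i-1$ to $i$; if it is $x^{-1}$, draw an $x$-edge from $i$ to $i-1$. A morphism from $\Gamma(u)$ to the Schreier graph is determined by the image $p$ of the vertex $0$, and it exists exactly when $u(\sigma)p=p$. So $\prod_i\mathrm{fix}(u_i(\sigma))$ counts morphisms from the disjoint union $\Gamma_0$ of the $\Gamma(u_i)$.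

**Sorting by image.** A morphism partitions the vertices of $\Gamma_0$ according to their images. Let $Q$ be the quotient by this partition, with two edges identified when they have the same label, start and end. Since the Schreier graph is folded, so is $Q$, and the morphism factors through a map from $Q$ that is injective on vertices. Conversely, a partition with folded quotient $Q$ and an injective morphism from $Q$ give a morphism from $\Gamma_0$. There are finitely many partitions.

**Expectation.** There are $(n)_V$ injective maps $\psi$ from the vertices to $[n]$. Given $\psi$, being a morphism says that each $\sigma_x$ extends a given partial injection of $E_x$ points. This has probability $1/(n)_{E_x}$, independently for different $x$.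

**Degrees.** At a vertex of $\Gamma_0$, let $s$ be the letter by which we arrive and $s'$ the letter by which we leave. The two edge-ends have the same type (same label, both heads or both tails) only if $s'=s^{-1}$, and cyclic reducedness excludes this. Edge-ends of different types stay different in $Q$, so all degrees are at least $2$. Finally $-\chi(Q)=\sum_q(\frac12\deg q-1)\ge0$. $\square$

As an example, take $l=1$ and $u=x^2$. The quotients are the $2$-cycle, with $(n)_2/(n)_2=1$, and the loop, with $n/n=1$. So $\mathbb E[\mathrm{fix}(\sigma^2)]=2$.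

**Proof of Theorem B, part 2.** If $\pi(w)=0$, then $w$ lies in the trivial subgroup, so $w=1$ and $\mathbb E_w[\chi]=\dim\chi$, as (3) requires. If $\pi(w)=1$, we need $\mathbb E_w[\chi]=O(1)$, and we prove this for every $w\ne1$. Conjugating $w$ does not change the expectation of a class function, so let $w$ be cyclically reduced. Then all powers $w^t$ with $t\geq 1$ are cyclically reduced. The character $\chi$ is a polynomial in the $a_{t,c}$, and
$$0\le a_{t,c}(v,\sigma)\le a_t(\sigma)\le\mathrm{fix}(\sigma^t).$$
Hence $|\chi_n(v,\sigma)|$ is at most a fixed linear combination, with nonnegative coefficients, of products $\prod_i\mathrm{fix}(\sigma^{t_i})$. Since $\mathrm{pr}$ is a surjective homomorphism, it carries the $w$-measure to the $w$-measure. So $|\mathbb E_w[\chi_n]|$ is at most the same combination of the expectations $\mathbb E\prod_i\mathrm{fix}(w^{t_i})$ over $S_n$. By Lemma 1 each is a finite sum of terms $O(n^{\chi(Q)})=O(1)$. $\square$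

For larger $\pi(w)$ we need decay, and this count alone gives none: the bound is $O(1)$, and the products of fixed-point numbers do not themselves tend to $0$. Decay can come only from cancellation among them. So we return to representation theory, where Proposition 1 produced decay with no effort.

## One copy of the squares against two

A natural way to make new words out of (1) is to multiply $a$ by a word in a new letter. Let $u=x^e$ with $e\ne0$, and consider $w=au$. Put $f(\alpha)=\mathbb E_\xi[\theta_k(\alpha\,u(\xi))]$ for $\alpha\in S_n$ and $\xi$ uniform, and let $d=\binom{n-1}k$. On $\Lambda^kS$ the average of the operator of $u(\xi)$ is a scalar, by the same conjugation argument as in Proposition 1. Its trace is $\mathbb E_u[\theta_k]$. So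
$$f=\frac{\mathbb E_u[\theta_k]}{d}\,\theta_k,\qquad \mathbb E_{au}[\theta_k]=\frac{\mathbb E_u[\theta_k]}d\,\mathbb E_a[\theta_k]=\mathbb E_u[\theta_k]\,d^{-m}=O(d^{-m}),$$
where the last step uses the $O(1)$ bound just proved. If $au\in F_{m+1}$ is not primitive, then $\pi(au)\le m+1$, and (3) holds for $\theta_k$. The reason is visible: with one copy of $\alpha$, Schur's lemma makes $f$ a multiple of the same character $\theta_k$, and each square then costs the full dimension of $\theta_k$.

Suppose instead that $\alpha$ occurs twice in a word $W(\alpha,\xi)$. Then $f(\alpha)=\mathbb E_\xi[\theta_k(W(\alpha,\xi))]$ is built from matrix coefficients of $\Lambda^kS\otimes\Lambda^kS$, and characters $\chi_\lambda$ much smaller than $\theta_k$ may enter. If $\chi_{(n-1,1)}$ enters with coefficient $c$, its contribution is $c\,(n-1)^{1-m}$ by (1). So each further square costs only a factor $n$, while the right-hand side of (3) drops by a factor of about $n^k$ each time the primitivity rank goes up by one.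

We still have to choose $W$ so that the coefficient $c=\mathbb E[\theta_k(W(\alpha,\xi))\chi_{(n-1,1)}(\alpha)]$ can be computed and is not too small. It becomes computable if we can change variables from $(\alpha,\xi)$ to $(\eta,\zeta)$ with $W=\zeta^{-1}$. Then $\theta_k$ sees only $\zeta$, and $\alpha$ is a word in $\eta,\zeta$. If that word contains $j$ letters $\zeta$ and none $\zeta^{-1}$, averaging over $\zeta$ involves $\mathbb E[\theta_k(\zeta)Z^{\otimes j}]$ with $Z$ the operator of $\zeta$ on $S$. This vanishes when $j<k$, because $\Lambda^kS$ does not occur in $S^{\otimes j}$ for $j<k$ (Fact 0 below). So we want $k$ letters $\zeta$.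

A first try is $\alpha=\eta(\eta\zeta)^k$. With $\xi^{-1}=\eta\zeta$ we get $\eta=\alpha\xi^k$ and $W=\zeta^{-1}=\xi\eta=\xi\alpha\xi^k$, which contains $\alpha$ only once and is conjugate to $\alpha\xi^{k+1}$. This is the case we have just seen, and $c=0$ for $k\ge2$. Squaring one letter repairs it. Take
$$\alpha=\eta(\eta^2\zeta)^k,\qquad \xi^{-1}=\eta^2\zeta,\qquad \eta=\alpha\xi^k,\qquad W=\zeta^{-1}=\xi\eta^2=\xi(\alpha\xi^k)^2. \tag{6}$$
Now $\alpha$ occurs twice. Substituting $a$ for $\alpha$ gives exactly the word (5).

## Reduction to two independent permutations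

**Fact 0.** Let $n\ge N$. The basis $[n]^N$ of $V^{\otimes N}$ splits according to which coordinates are equal. So $V^{\otimes N}$ is the direct sum, over set partitions of $[N]$, of the modules $M_i=\mathrm{Ind}_{S_{n-i}}^{S_n}\mathbf 1$ on injective $i$-tuples, where $i$ is the number of blocks; $M_N$ occurs exactly once. Inducing one step at a time, the branching rule shows that the multiplicity of $S^\lambda$ in $M_i$ is the number of ways to grow $\lambda$ from the one-row diagram $(n-i)$ by adding boxes one at a time. So it is $0$ unless $n-\lambda_1\le i$. For $\lambda=(n-i,1^i)$ with $n>i$ it is $1$, since the column must be filled from the top.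

**Dimensions.** For fixed $i$ and $\lambda=(n-i,\nu)$ with $|\nu|=i$, the hook length formula gives $d_\lambda\asymp n^i$. Indeed, the first-row hooks in columns beyond $\nu_1$ multiply to $(n-i-\nu_1)!$. The other $\nu_1$ first-row hooks are each $n+O(1)$, and the hooks of $\nu$ are fixed. So $d_\lambda\asymp n^{i+\nu_1}/n^{\nu_1}=n^i$. For each $i$ the number of such $\lambda$ is bounded.

**Lemma 2.** Let $j\ge1$ and $w=w_{k,m}$. For $n$ large,
$$\mathbb E_w[\theta_j]=\sum_{1\le n-\lambda_1\le2j}c_\lambda\,d_\lambda^{\,1-m},\qquad c_\lambda=\mathbb E\bigl[\theta_j(\zeta)\,\chi_\lambda\bigl(\eta(\eta^2\zeta)^k\bigr)\bigr], \tag{7}$$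
with $\zeta,\eta$ independent and uniform in $S_n$.

**Proof.** **Step 1: expand in characters of $\alpha$.** Let $f(\alpha)=\mathbb E_\xi[\theta_j(\xi(\alpha\xi^k)^2)]$. Replacing $\alpha$ by $g\alpha g^{-1}$ and $\xi$ by $g\xi g^{-1}$ shows that $f$ is a class function. Write $R$ for the representation $\Lambda^jS$. Then $\theta_j(\xi\alpha\xi^k\alpha\xi^k)=\mathrm{tr}\bigl(R(\xi)R(\alpha)R(\xi^k)R(\alpha)R(\xi^k)\bigr)$ is a combination of products of two entries of $R(\alpha)$, that is, of matrix coefficients of $R\otimes R\subset V^{\otimes2j}$. By Schur orthogonality, $f$ is orthogonal to every $\chi_\lambda$ not occurring in $V^{\otimes2j}$. By Fact 0, $f=\sum_{n-\lambda_1\le2j}c_\lambda\chi_\lambda$ with $c_\lambda=\mathbb E_{\alpha,\xi}[\theta_j(\xi(\alpha\xi^k)^2)\chi_\lambda(\alpha)]$, because $\chi_\lambda$ is real.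

**Step 2: change variables as in (6).** The map $(\alpha,\xi)\mapsto(\eta,\omega)$ with $\eta=\alpha\xi^k$ and $\omega=\xi(\alpha\xi^k)^2=\xi\eta^2$ is a bijection of $S_n^2$, with inverse $\xi=\omega\eta^{-2}$ and $\alpha=\eta\xi^{-k}=\eta(\eta^2\omega^{-1})^k$. So $\eta,\omega$ are independent and uniform. Put $\zeta=\omega^{-1}$. Since $\theta_j(\omega)=\theta_j(\zeta)$, this is the formula in (7). For $\lambda=(n)$ it gives $c_{(n)}=\mathbb E[\theta_j(\zeta)]=0$.

**Step 3: insert the squares.** A $w$-random permutation is obtained by taking $\alpha$ to be $a$-random and $\xi$ uniform, independently. So $\mathbb E_w[\theta_j]=\mathbb E_a[f]=\sum_\lambda c_\lambda\,\mathbb E_a[\chi_\lambda]$, and (1) finishes the proof. $\square$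

## The coefficient at $(n-1,1)$

The partition $(n-1,1)$ is the only one with $n-\lambda_1=1$, and its character is $\theta_1$.

**Lemma 3.** For $n\ge2k+1$,
$$\mathbb E\bigl[\theta_k(\zeta)\,\theta_1\bigl(\eta(\eta^2\zeta)^k\bigr)\bigr]=\frac{(-1)^{k-1}}{k\binom{n-1}k}.$$

**Step 1: integrate out $\zeta$.** Let $Z,Y$ be the operators of $\zeta,\eta$ on $S$, and put $A=Y^2$, $B=Y^3$. Since $Y(AZ)^k=BZ(AZ)^{k-1}$, moving $B$ to the end inside the trace gives
$$\theta_1\bigl(\eta(\eta^2\zeta)^k\bigr)=\mathrm{tr}_S\bigl((ZA)^{k-1}ZB\bigr)=\mathrm{Tr}_{S^{\otimes k}}\bigl(Z^{\otimes k}(A^{\otimes(k-1)}\otimes B)\,C\bigr),$$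
where $C(e_{i_1}\otimes\cdots\otimes e_{i_k})=e_{i_2}\otimes\cdots\otimes e_{i_k}\otimes e_{i_1}$. Here we used $\mathrm{tr}(X_1\cdots X_k)=\sum(X_1)_{i_1i_2}(X_2)_{i_2i_3}\cdots(X_k)_{i_ki_1}=\mathrm{Tr}\bigl((X_1\otimes\cdots\otimes X_k)C\bigr)$. By Schur orthogonality (with $\theta_k$ real), $\mathbb E_\zeta[\theta_k(\zeta)Z^{\otimes k}]=\binom{n-1}k^{-1}\Pi$, where $\Pi$ is the projection onto the $\Lambda^kS$-isotypic part of $S^{\otimes k}$. By Fact 0 the representation $\Lambda^kS=S^{(n-k,1^k)}$ has multiplicity $1$ in $V^{\otimes k}$: it does not occur in $M_i$ for $i<k$, and it occurs once in $M_k$. So its isotypic part in $S^{\otimes k}$ is the space of antisymmetric tensors. Both $\Pi$ and the antisymmetrizer $\mathrm{Alt}=\frac1{k!}\sum_{\tau\in S_k}\mathrm{sgn}(\tau)\,\tau$ (with $S_k$ acting by permuting the tensor factors) are orthogonal projections onto it, so $\Pi=\mathrm{Alt}$. Since $C\,\mathrm{Alt}=(-1)^{k-1}\mathrm{Alt}$, cyclicity of the trace gives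
$$\mathbb E\bigl[\theta_k(\zeta)\theta_1(\eta(\eta^2\zeta)^k)\bigr]=\frac{(-1)^{k-1}}{\binom{n-1}k}\,\mathbb E_\eta[T],\qquad T=\mathrm{Tr}\bigl((A^{\otimes(k-1)}\otimes B)\mathrm{Alt}\bigr). \tag{8}$$
It remains to show $\mathbb E[T]=1/k$.

**Step 2: write $T$ in traces of powers of $Y$.** The operators $A,B$ are powers of the unitary operator $Y$, so they have a common eigenbasis. Let $g_i,h_i$ be their eigenvalues. The diagonal entry of $\mathrm{Alt}$ at a tensor of basis vectors is $\frac1{k!}\sum\mathrm{sgn}(\tau)$ over the $\tau$ fixing that tensor. This is $\frac1{k!}$ if the vectors are distinct. Otherwise it is $0$, since then the stabilizer contains a transposition. For a given last index $i$, each set of $k-1$ distinct other indices arises from $(k-1)!$ orderings. Hence $T=\frac1k\sum_ih_i\,e_{k-1}\bigl((g_l)_{l\ne i}\bigr)$, where $e_s$ is the elementary symmetric polynomial. Expanding $\prod_{l\ne i}(1+g_lu)=(1+g_iu)^{-1}\prod_l(1+g_lu)$ gives $e_{k-1}((g_l)_{l\ne i})=\sum_{r=0}^{k-1}(-g_i)^re_{k-1-r}(g)$. Now $\sum_ih_ig_i^r=\mathrm{tr}_S(Y^{2r+3})$, and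 $e_s(g)=\theta_s(\eta^2)$ is the trace of $A$ on $\Lambda^sS$. So
$$T=\frac1k\sum_{r=0}^{k-1}(-1)^r\,\mathrm{tr}_S(Y^{2r+3})\,\theta_{k-1-r}(\eta^2). \tag{9}$$

**Step 3: replace cycle counts by Poisson variables.** If $K=\sum tr_t\le n$, then $\mathbb E\prod_t(a_t)_{r_t}=\prod_tt^{-r_t}$. Indeed, the product counts ordered tuples of distinct cycles with the prescribed lengths. There are $(n)_K/\prod t^{r_t}$ possible such tuples of disjoint cycles, each present with probability $1/(n)_K$. Independent variables $A_t\sim\mathrm{Poisson}(1/t)$ have the same factorial moments. So, giving $a_t$ weight $t$, every polynomial of weight at most $n$ in the $a_t$ has the same expectation as the same polynomial in the $A_t$.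

**The cases $k=1,2$ by hand.** For $k=1$ we have $T=\mathrm{tr}_S(Y^3)=a_1+3a_3-1$, and $\mathbb E[T]=1+1-1=1$. For $k=2$, formula (9) reads $T=\frac12\bigl(\mathrm{tr}_SY^3\,\mathrm{tr}_SY^2-\mathrm{tr}_SY^5\bigr)$. For $n\ge5$,
$$\mathbb E[\mathrm{tr}_SY^2\,\mathrm{tr}_SY^3]=\mathbb E\bigl[(A_1-1+2A_2)(A_1-1+3A_3)\bigr]=1+0+0+1=2,$$
because $A_1-1$ has mean $0$ and variance $1$ and $tA_t$ has mean $1$. Also $\mathbb E[\mathrm{tr}_SY^5]=\mathbb E[A_1+5A_5]-1=1$. So $\mathbb E[T]=\frac12$, and the coefficient is $-\frac1{(n-1)(n-2)}$. This already gives the main term $-n^{-3}$ of the simplest counterexample, once the remaining $\lambda$ are controlled. For general $k$ we need all terms of (9).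

**Step 4: the expectation of one term.** Claim: if $N$ is odd and $N+2s\le n$, then, with $\tau$ the number of divisors,
$$\mathbb E\bigl[\mathrm{tr}_S(\eta^N)\,\theta_s(\eta^2)\bigr]=\tau(N)-1+\#\{t\mid N:\ t\le s\}. \tag{10}$$
Here $\mathrm{tr}_S(\eta^N)=\sum_{t\mid N}ta_t-1$ has weight at most $N$. On squaring, an odd cycle stays a cycle of the same length, and a cycle of even length $t$ splits into two of length $t/2$. So by (4), with $v=-u$, $\theta_s(\eta^2)$ is the coefficient of $u^s$ in
$$D=\frac1{1+u}\prod_tc_t^{a_t},\qquad c_t=1-v^t\ (t\text{ odd}),\qquad c_t=(1-v^{t/2})^2\ (t\text{ even}).$$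
A power $v^{tr}$ from an odd $t$ comes with a polynomial of degree at most $r$ in $a_t$, and a power $v^{(t/2)r}$ from an even $t$ also with degree at most $r$. So this coefficient has weight at most $2s$. The product in (10) has weight at most $N+2s\le n$, and Step 3 applies. Computing coefficientwise in $v$, where each coefficient involves finitely many $t$, let $c=1+y$ with $y\in v\,\mathbb C[[v]]$. Then $\mathbb E[c^{A_t}]=\sum_r\mathbb E\binom{A_t}{r}y^r=\sum_r\frac{y^r}{t^rr!}=e^{(c-1)/t}$. So $\mathbb E\prod c_t^{A_t}=\exp\sum_t(c_t-1)/t$, with exponent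
$$-\sum_{t\text{ odd}}\frac{v^t}t+\sum_{i\ge1}\frac{-2v^i+v^{2i}}{2i}=-2\sum_{i\ge1}\frac{v^i}i+\sum_{i\ge1}\frac{v^{2i}}i=2\log(1-v)-\log(1-v^2),$$
where we used $\sum_{t\text{ odd}}\frac{v^t}t=\sum_i\frac{v^i}i-\sum_i\frac{v^{2i}}{2i}$. The exponential is $\frac{(1-v)^2}{1-v^2}=\frac{1-v}{1+v}$, and $1+u=1-v$. Hence, with $A_t$ in place of $a_t$, $\mathbb E[D]=\frac1{1+v}=\frac1{1-u}$. A Poisson variable of mean $\frac1t$ satisfies $\mathbb E[tA_tg(A_t)]=\mathbb E[g(A_t+1)]$, so $\mathbb E[tA_tD]=c_t\,\mathbb E[D]$. For $t\mid N$ the number $t$ is odd and $c_t=1-(-u)^t=1+u^t$. Therefore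
$$\mathbb E\Bigl[\Bigl(\sum_{t\mid N}tA_t-1\Bigr)D\Bigr]=\frac{\tau(N)-1+\sum_{t\mid N}u^t}{1-u},$$
and the coefficient of $u^s$ is (10).

**Step 5: the sum over $r$ telescopes through divisors.** In (9) take $N=2r+3$ and $s=k-1-r$; then $N+2s=2k+1\le n$. So
$$k\,\mathbb E[T]=\sum_{r=0}^{k-1}(-1)^r\bigl[\tau(2r+3)-1+\#\{t\mid2r+3:\ t\le k-1-r\}\bigr].$$
In the last count put $s'=r+t$. Since $2s'+3=(2r+3)+2t$, we have $t\mid2s'+3$, and $t\le s'\le k-1$. Conversely, from $t\mid2s'+3$ with $t\le s'\le k-1$ we recover $r=s'-t\ge0$ with $t\mid2r+3$ and $t\le k-1-r$. As $t$ is odd, $(-1)^r=-(-1)^{s'}$. With $\rho_s=\#\{t\mid2s+3:\ t\le s\}$ this gives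
$$k\,\mathbb E[T]=\sum_{s=0}^{k-1}(-1)^s\bigl(\tau(2s+3)-1-\rho_s\bigr).$$
For $s\ge3$ every proper divisor of the odd number $2s+3$ is at most $(2s+3)/3\le s$. For $s=1,2$ the number $2s+3$ is $5$ or $7$, and its only proper divisor is $1\le s$. And $2s+3>s$ always. So $\rho_s=\tau(2s+3)-1$ for all $s\ge1$, and those terms vanish. The term $s=0$ is $\tau(3)-1-0=1$. Hence $\mathbb E[T]=1/k$, and (8) proves Lemma 3. $\square$

## Exterior powers of a partly prescribed permutation

For the other $\lambda$ we only need $c_\lambda=O(n^{-j})$. The image expansion of Lemma 1 now carries the weight $\theta_j(\zeta)$, so we need the mean of $\theta_j(\zeta)$ when some values of $\zeta$ are prescribed.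

**Lemma 4.** Let $\pi_0:P\to R$ be a bijection between subsets of $[n]$ of size $N<n$, and let $\zeta$ be a uniform permutation extending $\pi_0$. View $\pi_0$ as a directed graph on $[n]$: a disjoint union of cycles $C$ and of maximal paths $p$ with $\ell(p)$ vertices, one-vertex paths included. There are $n-N$ paths. With $v=-u$,
$$\mathbb E\Bigl[\sum_ju^j\theta_j(\zeta)\Bigr]=\prod_C(1-v^{|C|})\cdot\Bigl(1+\frac1{n-N}\sum_{p:\,\ell(p)\ge2}(v+v^2+\cdots+v^{\ell(p)-1})\Bigr).$$

For example, prescribe only $\zeta(1)=2$. The lemma gives $1+\frac v{n-1}$, so $\mathbb E[\theta_1]=-\frac1{n-1}$. Directly: the points $1$ and $2$ are not fixed, and each of the other $n-2$ is fixed with probability $\frac1{n-1}$, so $\mathbb E[\mathrm{fix}]-1=\frac{n-2}{n-1}-1$.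

**Proof.** **Step 1: expand in principal minors.** Each path has exactly one vertex outside $P$, namely its last one, so there are $n-N$ paths. Let $Z$ be the permutation matrix of $\zeta$ on $V$. Then $\det(1+uZ)=\sum_{T\subset[n]}u^{|T|}\det Z_{T,T}$, and $\det Z_{T,T}$ is $\mathrm{sgn}(\zeta|_T)$ if $\zeta(T)=T$ and $0$ otherwise. We sort the sets $T$ by $|T\setminus P|$.

**Step 2: at least two points of $T$ outside $P$.** If $p\ne p'$ lie in $T\setminus P$, then $\zeta\mapsto\zeta\circ(p\,p')$ preserves the distribution, since the values on $P$ are unchanged. It also preserves the event $\zeta(T)=T$, and it reverses $\mathrm{sgn}(\zeta|_T)$. The contribution of $T$ is $0$.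

**Step 3: $T\subset P$.** Then $\zeta(T)=T$ means $\pi_0(T)=T$. This happens exactly when $T$ is a union of cycles of $\pi_0$, as following a path leads out of $P$. Each cycle contributes the factor $(-1)^{|C|-1}u^{|C|}=-v^{|C|}$, so in total these $T$ give $\prod_C(1-v^{|C|})$.

**Step 4: $T\setminus P=\{p\}$.** If $\zeta(T)=T$, then $T$ is closed under $\pi_0$ where defined. If $T$ meets a path, it contains the rest of that path and hence its last vertex, which lies outside $P$ and so must be $p$. Thus $T$ is a union of cycles together with a final segment, from some $q$ to $p$, of the path ending at $p$. All points of $T$ other than $q$ are images under $\pi_0$ of points of $T\cap P$, so $\zeta(p)=q$. As $p\notin P$, this forces $q\notin R$, so $q$ is the first vertex and the segment is the whole path. Conversely, $\zeta(p)=q$ for the first vertex $q$ gives $\zeta(T)=T$. Since $\zeta$ maps $[n]\setminus P$ to $[n]\setminus R$ by a uniform bijection, this event has probability $\frac1{n-N}$. Then $\zeta|_T$ consists of the chosen cycles and one more cycle of length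 $\ell$, the number of vertices of the path. The total contribution is $-\frac1{n-N}\sum_pv^{\ell(p)}\cdot\prod_C(1-v^{|C|})$.

**Step 5: divide by $1+u$.** Because there are exactly $n-N$ paths,
$$\mathbb E\det(1+uZ)=\prod_C(1-v^{|C|})\Bigl(1-\frac1{n-N}\sum_pv^{\ell(p)}\Bigr)=\prod_C(1-v^{|C|})\cdot\frac1{n-N}\sum_p\bigl(1-v^{\ell(p)}\bigr).$$
By (4) we divide by $1+u=1-v$. Each path gives $1+v+\cdots+v^{\ell(p)-1}$, and the $n-N$ leading ones add up to $n-N$. $\square$

## All coefficients are $O(n^{-j})$

**Lemma 5.** Let $j\ge1$ and let $\Phi$ be a fixed polynomial in cycle counts. With $\alpha=\eta(\eta^2\zeta)^k$ and $\zeta,\eta\in S_n$ uniform and independent, $\mathbb E[\theta_j(\zeta)\Phi(\alpha)]=O(n^{-j})$.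

**Proof.** **Step 1: reduce to weighted image counts.** Since $\mathrm{fix}(\alpha^t)=\sum_{d\mid t}d\,a_d(\alpha)$, Möbius inversion expresses each $a_t$ by the functions $\mathrm{fix}(\alpha^d)$. So we may take $\Phi=\prod_{i=1}^l\mathrm{fix}(\alpha^{t_i})$. For $l=0$ the expectation is $\mathbb E[\theta_j(\zeta)]=0$. For $l\ge1$ apply the expansion of Lemma 1 with letters $y,z$ standing for $\eta,\zeta$ and words $(y(y^2z)^k)^{t_i}$. In a cycle of $\Gamma_0$ the labels read along the arrows are $(zy^2)^ky$, repeated. For a quotient $Q$ with $V$ vertices, $E_y$ $y$-edges and $E_z$ $z$-edges, the same count as in Lemma 1 gives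
$$\mathbb E[\theta_j(\zeta)N_Q]=\frac{(n)_V}{(n)_{E_y}(n)_{E_z}}\,\kappa_Q=O(n^{\chi(Q)})\,\kappa_Q, \tag{11}$$
where $\kappa_Q$ is the mean of $\theta_j(\zeta)$ given that $\zeta$ extends the partial injection $\pi_0$ defined by the $z$-edges. By Lemma 4, $\kappa_Q$ does not depend on where $Q$ is placed in $[n]$.

**Step 2: vertices on two $z$-edge ends cost Euler characteristic.** Let $o$ be the number of vertices of $Q$ that are both a head and a tail of $z$-edges. In $\Gamma_0$ all edges point the same way around each cycle, and each $z$-edge is preceded and followed by a $y$-edge. So in $Q$ the tail of each $z$-edge has an entering $y$-edge, and its head has a leaving $y$-edge. A vertex counted by $o$ therefore has an entering and a leaving edge of both labels, so its degree is $4$. All degrees are at least $2$, so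
$$-\chi(Q)=\sum_q\bigl(\tfrac12\deg q-1\bigr)\ge o.$$

**Step 3: the same vertices bound the degree in Lemma 4.** With $N=E_z$,
$$\kappa_Q=(-1)^j[v^j]\ \prod_C(1-v^{|C|})\Bigl(1+\frac1{n-N}\sum_{p:\,\ell(p)\ge2}(v+\cdots+v^{\ell(p)-1})\Bigr).$$
Vertices on cycles and interior vertices of paths are heads and tails of $z$-edges. So $\sum_C|C|\le o$, and $\sum_C|C|+\ell(p)-2\le o$ for each path with $\ell(p)\ge2$. The number of these paths is bounded. There are three cases.

* If $o\ge j$, then $\kappa_Q=O(1)$ and $n^{\chi(Q)}\le n^{-o}\le n^{-j}$.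
* If $o=j-1$, the product over cycles has degree at most $o<j$ and contributes nothing to $[v^j]$ by itself. So $\kappa_Q=O(1/n)$, while $n^{\chi(Q)}\le n^{-(j-1)}$.
* If $o\le j-2$, the whole polynomial has degree at most $o+1<j$, so $\kappa_Q=0$.

In each case (11) is $O(n^{-j})$, and there are finitely many $Q$. $\square$

Here is the smallest case in full: $j=k=1$ and $\Phi=\mathrm{fix}$. The cycle $\Gamma_0$ is $p_0\xrightarrow{z}p_1\xrightarrow{y}p_2\xrightarrow{y}p_3\xrightarrow{y}p_0$. It has four folded quotients: $\Gamma_0$ itself; the identification $p_0=p_1$ alone (a $y$-triangle with a $z$-loop); $p_1=p_3$ together with $p_0=p_2$ (a $y$-cycle of length two and one $z$-edge); and a single point with two loops. Identifying any other pair of vertices forces one of the last two after folding. A $z$-edge that is not a loop has $\kappa=-\frac1{n-1}$, and a $z$-loop has $\kappa=-[v](1-v)=1$. The sum of (11) is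
$$-\frac{n-3}{n(n-1)}+\frac1n-\frac1{n(n-1)}+\frac1n=\frac1{n-1},$$
in agreement with Lemma 3 for $k=1$, since $\mathrm{fix}=\theta_1+1$ and $\mathbb E[\theta_1(\zeta)]=0$.

**Application to (7).** For a fixed partition $\nu$ and $n$ large, $\chi_{(n-|\nu|,\nu)}$ is a polynomial in the cycle counts not depending on $n$. These are the character polynomials (Macdonald, *Symmetric Functions and Hall Polynomials*, I.7, Ex. 14). One can see this from the Jacobi–Trudi determinant. It writes $\chi_{(n-|\nu|,\nu)}$ as a signed sum of characters induced from the trivial character of Young subgroups in which all block sizes except one are fixed numbers. The value of such a character at $\sigma$ counts tuples of disjoint $\sigma$-invariant subsets of prescribed fixed sizes, which is a polynomial in the $a_t$. Only boundedly many $\nu$, with $|\nu|\le2j$, occur in (7). So by Lemma 5 all coefficients there satisfy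
$$c_\lambda=O(n^{-j}). \tag{12}$$

## Theorem A and the failure of the bound for every $G$

**Proof of Theorem A, part 2.** Use (7) with $j=k$. The term $\lambda=(n-1,1)$ has $d_\lambda=n-1$, and its coefficient is given by Lemma 3. The other, boundedly many, $\lambda$ satisfy $2\le n-\lambda_1\le2k$. For them $c_\lambda=O(n^{-k})$ by (12), and $d_\lambda^{1-m}=O(n^{-2(m-1)})$. Hence
$$\mathbb E_w[\theta_k]=\frac{(-1)^{k-1}}{k\binom{n-1}k}(n-1)^{1-m}+O\bigl(n^{-k-2(m-1)}\bigr).$$
Since $k\binom{n-1}k=\frac{n^k}{(k-1)!}(1+O(1/n))$, the main term is $(-1)^{k-1}(k-1)!\,n^{-(m+k-1)}(1+O(1/n))$. The error is smaller by a factor $O(n^{-(m-1)})$, which is $O(1/n)$ because $m\ge2$. $\square$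

**Proof of Theorem A, part 1.** **Upper bound.** A primitive word induces the uniform measure, under which $\theta_k$ has mean $0$. By part 2, $\mathbb E_w[\theta_k]\ne0$ for large $n$. So $w$ is not primitive in $F_{m+1}$, and $\pi(w)\le m+1$.

**Lower bound.** The word $w$ is not trivial, as the exponents of $x$ in it add up to $2k+1$. Formula (7) with $j=1$, together with (12), gives
$$\mathbb E_w[\mathrm{fix}]-1=\mathbb E_w[\theta_1]=\sum_{1\le n-\lambda_1\le2}O(n^{-1})\,d_\lambda^{\,1-m}=O(n^{-1})\cdot O(n^{1-m})=O(n^{-m}).$$
By (2) the left side is $|\mathrm{Crit}(w)|\,n^{1-\pi(w)}+O(n^{-\pi(w)})$ with $|\mathrm{Crit}(w)|\ge1$. Hence $1-\pi(w)\le-m$, that is, $\pi(w)\ge m+1$. $\square$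

**Proof of the Corollary.** The map $\mathrm{pr}(v,\sigma)=\sigma$ is a surjective homomorphism. So it sends uniform elements to uniform elements and the $w$-measure to the $w$-measure. Thus $\chi_n=\theta_k\circ\mathrm{pr}$ is irreducible for $n>k$, and $\mathbb E_w[\chi_n]=\mathbb E_w[\theta_k]$. By (4), $\theta_k$ is a fixed polynomial in the $a_t$, and $a_t\circ\mathrm{pr}=\sum_ca_{t,c}$. So $\chi\in\mathcal A(G)$ is a stable irreducible character. Its dimension is $\binom{n-1}k\sim n^k/k!$. By Theorem A, $\dim(\chi)^{1-\pi(w)}\asymp n^{-km}$ and $|\mathbb E_w[\chi]|\asymp n^{-(m+k-1)}$. Since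
$$km-(m+k-1)=(k-1)(m-1)>0\qquad(k,m\ge2),$$
the bound (3) fails. $\square$

For $k=1$ the two exponents agree, as they must: there $\theta_1=\mathrm{fix}-1$, and (3) follows from (2).

**Remark (an identity with the same exponent, not used in the proof).** With $y=ax^k$ we have $w=xy^2$ and $a=yx^{-k}=y(y^2w^{-1})^k$. Collecting the powers of $w$ on the right,
$$a=y^3\Bigl(\prod_{i=1}^{k-1}(w^{-i}yw^i)^2\Bigr)w^{-k},\qquad\text{so}\qquad w^k=a^{-1}\,y^3\prod_{i=1}^{k-1}(w^{-i}yw^i)^2 .$$
So $w^k$ lies in the subgroup generated by the $m+k$ elements $x_1,\dots,x_m$ and $w^{-i}yw^i$ with $0\le i<k$. The exponent $m+k-1$ is one less than this number, whereas (3) would require order at most $n^{-km}$.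

## How far the exponent drops at fixed primitivity rank

**Proof of Theorem B, part 1.** Take $m=P-1\ge2$, $w=w_{k,m}$ and $\chi=\theta_k\circ\mathrm{pr}$. Then $\pi(w)=P$ for every $k$. Since $\dim\chi\sim n^k/k!$, Theorem A gives
$$|\mathbb E_w[\chi]|\asymp n^{-(k+m-1)}\asymp\dim(\chi)^{-\left(1+\frac{m-1}k\right)}. \tag{13}$$
Choose $k$ with $\frac{m-1}k<\varepsilon$. As $\dim(\chi)\to\infty$ and the inequality is strict, the constants are absorbed, and $|\mathbb E_w[\chi]|\ge\dim(\chi)^{-1-\varepsilon}$ for all large $n$.

**Fixed $P\ge3$ and $\delta>1$.** Take $\varepsilon>0$ with $1+\varepsilon<\delta$. The quantity $\dim(\chi)^{-1-\varepsilon}$ is not $O(\dim(\chi)^{-\delta})$, so the bound with exponent $-\delta$ fails for the pair just constructed.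

**All non-primitive words, $\delta>0$.** Choose $k$ with $\frac1k<\delta$, and then $m\ge2$ so large that $m\bigl(\delta-\frac1k\bigr)>1-\frac1k$, which says $1+\frac{m-1}k<\delta m$. Since $\delta m=\delta(\pi(w)-1)$, formula (13) shows that $\mathbb E_w[\chi]$ is not $O(\dim(\chi)^{-\delta(\pi(w)-1)})$. $\square$
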